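\title{Ideals of minors of generic catalecticant matrices}

\begin{abstract}
Let $I_k(t)$ be the ideal of $k\times k$ minors of the $t$-th generic catalecticant matrix of forms of degree $d$ in $n$ variables, over a field of characteristic $0$ or greater than $k$. We prove that $I_k(t-1)\subseteq I_k(t)$ whenever $1\le t\le d-k+1$. For $d\ge 2k-2$ it follows that these ideals increase up to $t=k-1$ and coincide for $k-1\le t\le d-k+1$, which is a conjecture posed in a paper of Raicu. The proof turns each minor into a product of two alternating polynomials in $k$ generic points and moves a symmetric factor from one to the other. We also determine which inclusions are strict, and show that the bound on $t$ cannot be replaced by $t\le d/2$.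
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $K$ be a field and let $n\ge 2$, $d\ge 1$ be integers. For an exponent vector $\gamma\in\mathbb Z_{\ge0}^n$ write $|\gamma|=\gamma_1+\dots+\gamma_n$, and $y^\gamma=y_1^{\gamma_1}\cdots y_n^{\gamma_n}$ for any $n$-tuple $y$ of elements of a commutative ring. There are $N_e=\binom{n-1+e}{e}$ exponent vectors with $|\gamma|=e$. Let
\[S=K[z_\gamma : |\gamma|=d],\]
so that the $z_\gamma$ are coordinates on the space of forms of degree $d$ in variables $X_1,\dots,X_n$, one for each monomial $X^\gamma$. For $0\le t\le d$, the \emph{$t$-th generic catalecticant} $C_t=\operatorname{Cat}(t,d-t;n)$ is the $N_t\times N_{d-t}$ matrix whose rows are indexed by the $\alpha$ with $|\alpha|=t$, whose columns are indexed by the $\beta$ with $|\beta|=d-t$, and whose $(\alpha,\beta)$ entry is $z_{\alpha+\beta}$. Let $I_k(t)\subseteq S$ be the ideal generated by the $k\times k$ minors of $C_t$; it is $0$ if $C_t$ has fewer than $k$ rows or fewer than $k$ columns. Since $C_{d-t}$ is the transpose of $C_t$,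
\begin{equation}\label{eq:transpose}
I_k(t)=I_k(d-t).
\end{equation}
This paper compares the ideals $I_k(t)$ for fixed $k,n,d$ and varying $t$.

For $n=2$ the $C_t$ are Hankel matrices. With $d=4$ and $z_i=z_{(4-i,i)}$,
\[
C_1=\begin{pmatrix} z_0&z_1&z_2&z_3\\ z_1&z_2&z_3&z_4\end{pmatrix},\qquad
C_2=\begin{pmatrix} z_0&z_1&z_2\\ z_1&z_2&z_3\\ z_2&z_3&z_4\end{pmatrix}.
\]
The minor $z_0z_4-z_1z_3$ of $C_1$ is not a minor of $C_2$, because the only $2\times 2$ minor of $C_2$ that involves $z_0z_4$ is $z_0z_4-z_2^2$. It is a difference of two minors of $C_2$: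
\begin{equation}\label{eq:hankel}
z_0z_4-z_1z_3=(z_0z_4-z_2^2)-(z_1z_3-z_2^2).
\end{equation}
So an inclusion between these ideals, if it holds, cannot be read off from submatrices.

In characteristic $0$ the rank of $C_t$ has a direct meaning. Identify a form $F$ of degree $d$ with the point $z_\gamma=\partial^\gamma F$, and write $C_t(F)$ for the value of $C_t$ there. Row $\alpha$ of $C_t(F)$ is $(\partial^\beta G)_\beta$ with $G=\partial^\alpha F$, and $\partial^\beta G$ is the coefficient of $X^\beta$ in $G$ times $\beta_1!\cdots\beta_n!\ne0$. Hence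
\begin{equation}\label{eq:partials}
\operatorname{rank}C_t(F)=\dim\operatorname{span}\{\partial^\alpha F:|\alpha|=t\}.
\end{equation}

The reason to expect a relation between different $t$ appears at special points, in any characteristic. For a tuple $Z=(q_1,\dots,q_r)$ of vectors in $K^n$, let $E_e(Z)$ be the $r\times N_e$ matrix with entries $q_p^\alpha$, $|\alpha|=e$, and let $z(Z)$ be the point with coordinates $z_\gamma=\sum_p q_p^\gamma$. From $\sum_p q_p^{\alpha+\beta}=\sum_p q_p^\alpha q_p^\beta$ we get
\begin{equation}\label{eq:factor}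
C_t(z(Z))=E_t(Z)^{\top}E_{d-t}(Z).
\end{equation}
This matrix has rank at most $r$, so every $I_k(t)$ vanishes at all points $z(Z)$ with $r\le k-1$. In characteristic $0$ the point $z(Z)$ is the form $(\ell_1^d+\dots+\ell_r^d)/d!$, where $\ell_p$ is the linear form with coefficient vector $q_p$. Thus the ideals $I_k(0),\dots,I_k(d)$ all consist of equations for sums of $k-1$ powers of linear forms.

To tell them apart, take $r=k$. The column space of $E_e(Z)$ consists of the vectors $(f(q_1),\dots,f(q_k))$ with $f$ a form of degree $e$. Therefore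
\begin{equation}\label{eq:separate}
\begin{gathered}
\operatorname{rank}E_e(Z)=k \iff \text{for each $p$ some form of degree $e$}\\
\text{vanishes at all $q_{p'}$ with $p'\ne p$ but not at $q_p$.}
\end{gathered}
\end{equation}
If $E_t(Z)$ and $E_{d-t}(Z)$ both have rank $k$, then \eqref{eq:factor} is a surjection onto $K^k$ followed by an injection, and so has rank $k$. Suppose that the $q_p$ are pairwise linearly independent. For $e\ge k-1$ the condition in \eqref{eq:separate} holds: take a product of $e$ linear forms that do not vanish at $q_p$, among them one vanishing at $q_{p'}$ for each $p'\neq p$. So $C_t(z(Z))$ has rank $k$ for all $t$ with $k-1\le t\le d-k+1$. Outside this range the rank can drop: if all $q_p$ lie in the plane $X_3=\dots=X_n=0$, then $E_e(Z)$ has at most $e+1$ nonzero columns, and $C_t(z(Z))$ has rank at most $\min(t,d-t)+1<k$. One is led to guess that the ideals agree for $k-1\le t\le d-k+1$ and are smaller outside this range.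

In characteristic $0$, the following statement is posed as a conjecture in \cite{Raicu}. It is known for $k=2$ and for $k=3$, and the equalities are known for $n=2$; our proof does not use these cases.

\begin{theorem}\label{thm:main}
Let $k,n\ge2$ and $d\ge 2k-2$, and let $\operatorname{char}K=0$ or $\operatorname{char}K>k$. Then
\[I_k(1)\subseteq I_k(2)\subseteq\dots\subseteq I_k(k-1),\]
and $I_k(k-1)=I_k(t)$ for all $t$ with $k-1\le t\le d-k+1$.
\end{theorem}

Both assertions come from a single one-step inclusion, which needs no relation between $d$ and $k$.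

\begin{theorem}\label{thm:step}
Let $k,n\ge2$ and $d\ge 1$, and let $\operatorname{char}K=0$ or $\operatorname{char}K>k$. If $1\le t\le d-k+1$, then $I_k(t-1)\subseteq I_k(t)$.
\end{theorem}

\begin{proof}[Proof of Theorem \ref{thm:main} from Theorem \ref{thm:step}]
Since $k-1\le d-k+1$, Theorem \ref{thm:step} gives the chain
\[I_k(1)\subseteq\dots\subseteq I_k(k-1)\subseteq\dots\subseteq I_k(d-k+1).\]
By \eqref{eq:transpose}, $I_k(d-k+1)=I_k(k-1)$, so all terms from $I_k(k-1)$ on are equal.
\end{proof}

The next theorem says exactly which of these ideals coincide.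

\begin{theorem}\label{thm:strict}
Let $k,n,d,K$ be as in Theorem \ref{thm:step}.
\begin{enumerate}
\item[(a)] If $1\le t\le\min(k-1,\,d-k+1)$, then $I_k(t-1)=I_k(t)$ if and only if $N_t<k$, in which case both ideals are $0$. If $N_t\ge k$, even the radicals of the two ideals differ.
\item[(b)] Let $d\ge 2k-2$, and put $m(t)=\min(t,d-t,k-1)$ for $0\le t\le d$. Then $I_k(s)=I_k(t)$ if and only if $m(s)=m(t)$, or both $N_{m(s)}<k$ and $N_{m(t)}<k$ (both ideals are then $0$). In particular, $I_k(t)=I_k(k-1)$ if and only if $k-1\le t\le d-k+1$.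
\end{enumerate}
\end{theorem}

For $d\ge 2k-2$ the bound in Theorem \ref{thm:step} is therefore sharp: $I_k(d-k+2)=I_k(k-2)$ is strictly smaller than $I_k(k-1)=I_k(d-k+1)$. For $d<2k-2$ one has $d-k+1<d/2$, and one might hope that the inclusions continue up to the middle, where $C_t$ is closest to square. They need not.

\begin{proposition}\label{prop:quartic}
Let $\operatorname{char}K=0$, $n=13$, $d=4$, $k=13$. Then $I_{13}(1)\not\subseteq I_{13}(2)$.
\end{proposition}

The proof of Theorem \ref{thm:step} applies \eqref{eq:factor} to $k$ generic points. A $k\times k$ minor of $C_t$ becomes a product of two alternating polynomials, of degrees $t$ and $d-t$ in each point (Section \ref{sec:alt}). If an alternating polynomial of degree $d-t+1$ is a sum of terms (symmetric multilinear)$\,\cdot\,$(alternating of degree $d-t$), the symmetric factors can be moved to the other determinant. Section \ref{sec:small} does this by hand for \eqref{eq:hankel}, and Section \ref{sec:key} proves that such a decomposition exists once $d-t\ge k-1$. Sections \ref{sec:proof}, \ref{sec:strict} and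 \ref{sec:quartic} prove Theorem \ref{thm:step}, Theorem \ref{thm:strict} and Proposition \ref{prop:quartic}.

From now on $k,n\ge2$, and $k!$ is invertible in $K$; this is the hypothesis $\operatorname{char}K=0$ or $\operatorname{char}K>k$.

\section{Minors as products of alternating polynomials}\label{sec:alt}

Let $R=K[x_{p,r}:1\le p\le k,\ 1\le r\le n]$, and view $x_p=(x_{p,1},\dots,x_{p,n})$ as the $p$-th of $k$ generic points. The ring $R$ is graded by $\mathbb Z^k$, where the $p$-th entry of the multidegree is the degree in the variables of $x_p$. Let $R_e$ be the part of multidegree $(e,\dots,e)$. The symmetric group $\mathfrak S_k$ acts on $R$ by ring automorphisms with $\sigma x_{p,r}=x_{\sigma(p),r}$, and preserves each $R_e$. An element $F$ is \emph{symmetric} if $\sigma F=F$ for all $\sigma$ and \emph{alternating} if $\sigma F=\operatorname{sgn}(\sigma)F$ for all $\sigma$. Let $A_e$ be the space of alternating elements of $R_e$.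

The operator $\operatorname{Alt}=\frac1{k!}\sum_\sigma\operatorname{sgn}(\sigma)\sigma$ takes values in alternating elements, fixes them, and satisfies $\operatorname{Alt}(fg)=f\operatorname{Alt}(g)$ when $f$ is symmetric. Hence $A_e=\operatorname{Alt}(R_e)$. For a $k$-tuple $\alpha=(\alpha_1,\dots,\alpha_k)$ of exponent vectors with $|\alpha_i|=e$, put
\[D_\alpha=\det\big(x_p^{\alpha_i}\big)_{1\le p,i\le k}=k!\,\operatorname{Alt}\big(x_1^{\alpha_1}\cdots x_k^{\alpha_k}\big).\]
The monomials $x_1^{\alpha_1}\cdots x_k^{\alpha_k}$ span $R_e$, so the $D_\alpha$ span $A_e$. If two $\alpha_i$ coincide then $D_\alpha=0$, and otherwise $D_\alpha$ is a signed sum of $k!$ distinct monomials. Thus $A_e\neq0$ if and only if $N_e\ge k$. For subspaces $V,W\subseteq R$, let $VW$ be the span of the products $vw$; this product is commutative and associative.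

Let $\psi:S\to R$ be the $K$-algebra map with $\psi(z_\gamma)=\sum_p x_p^\gamma$, the generic version of $Z\mapsto z(Z)$. All the minors lie in the degree $k$ part $S_k$ of $S$, and we want to lose no information about $S_k$. One multihomogeneous component of $\psi$ already suffices. For $f\in S_k$ let $\varphi(f)\in R_d$ be the component of $\psi(f)$ of multidegree $(d,\dots,d)$.

\begin{lemma}\label{lem:inj}
The linear map $\varphi:S_k\to R_d$ is injective.
\end{lemma}

\begin{proof}
Expanding the product gives $\psi(z_{\gamma_1}\cdots z_{\gamma_k})=\sum_\pi\prod_i x_{\pi(i)}^{\gamma_i}$, the sum over all maps $\pi$ from $\{1,\dots,k\}$ to itself. The term of $\pi$ has degree $d\,|\pi^{-1}(p)|$ in $x_p$, so it lies in $R_d$ exactly when $\pi$ is a bijection. Hence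
\[\varphi(z_{\gamma_1}\cdots z_{\gamma_k})=\sum_{\sigma\in\mathfrak S_k}\sigma\big(x_1^{\gamma_1}\cdots x_k^{\gamma_k}\big).\]
This is the sum of the monomials in one orbit, times the order of a stabilizer; that order divides $k!$ and so is nonzero in $K$. The orbit determines the multiset $\{\gamma_1,\dots,\gamma_k\}$, so different monomials of $S_k$ give disjoint orbits, and their images are linearly independent.
\end{proof}

\begin{lemma}\label{lem:image}
For $0\le t\le d$ one has $\varphi(I_k(t)\cap S_k)=A_tA_{d-t}$. More precisely, $\varphi\big(\det(z_{\alpha_i+\beta_j})_{i,j}\big)=D_\alpha D_\beta$ whenever $|\alpha_i|=t$ and $|\beta_j|=d-t$.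
\end{lemma}

\begin{proof}
The $k\times k$ matrix $\big(\sum_p x_p^{\alpha_i}x_p^{\beta_j}\big)_{i,j}$ is the product of $(x_p^{\alpha_i})_{i,p}$ and $(x_p^{\beta_j})_{p,j}$, so $\psi(\det(z_{\alpha_i+\beta_j}))=D_\alpha D_\beta$. This element already lies in $R_d$, so it equals $\varphi(\det(z_{\alpha_i+\beta_j}))$. Each determinant $\det(z_{\alpha_i+\beta_j})$ is $0$ or a minor of $C_t$ up to sign, and every minor arises. The minors generate $I_k(t)$ and have degree $k$, so they span $I_k(t)\cap S_k$. The products $D_\alpha D_\beta$ span $A_tA_{d-t}$.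
\end{proof}

\begin{corollary}\label{cor:dict}
For $0\le s,t\le d$ one has $I_k(s)\subseteq I_k(t)$ if and only if $A_sA_{d-s}\subseteq A_tA_{d-t}$.
\end{corollary}

\begin{proof}
One direction follows by intersecting with $S_k$ and applying $\varphi$. Conversely, let $A_sA_{d-s}\subseteq A_tA_{d-t}$ and let $f$ be a $k\times k$ minor of $C_s$. By Lemma \ref{lem:image}, $\varphi(f)=\varphi(g)$ for some $g\in I_k(t)\cap S_k$, and $f=g$ by Lemma \ref{lem:inj}.
\end{proof}

Theorem \ref{thm:step} now reads $A_{t-1}A_{d-t+1}\subseteq A_tA_{d-t}$. To pass from the left side to the right, one wants to take a factor of multidegree $(1,\dots,1)$ out of the second determinant and put it into the first. The factor should be symmetric, so that both sides stay alternating. Let $U$ be the space of symmetric elements of $R_1$. A symmetric element times an alternating one is alternating, so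
\begin{equation}\label{eq:easy}
UA_s\subseteq A_{s+1}\qquad\text{for all } s\ge0.
\end{equation}
The question is when equality holds.

\section{The smallest case}\label{sec:small}

Take $k=n=2$, $d=4$, and write $x_p=(a_p,b_p)$, $\xi=a_1b_2$, $\eta=a_2b_1$. We write $D[f,g]=f(x_1)g(x_2)-f(x_2)g(x_1)$ for the determinant $D_\alpha$ attached to two monomials $f,g$ in $a,b$. The space $U$ is spanned by $a_1a_2$, $\xi+\eta$ and $b_1b_2$, and $A_1$ is spanned by $D[a,b]=\xi-\eta$.

The minor $z_0z_4-z_1z_3$ of $C_1$ has rows $a,b$ and columns $a^3,b^3$. By Lemma \ref{lem:image} its image is $D[a,b]\,D[a^3,b^3]=(\xi-\eta)(\xi^3-\eta^3)$. We write the second factor as an element of $UA_2$, using $\xi\eta=a_1a_2\,b_1b_2$: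
\begin{align*}
\xi^3-\eta^3&=(\xi+\eta)(\xi^2-\eta^2)-\xi\eta(\xi-\eta)\\
&=(\xi+\eta)\,D[a^2,b^2]-a_1a_2\,D[ab,b^2].
\end{align*}
Here $D[a^2,b^2]=\xi^2-\eta^2$ and $D[ab,b^2]=a_1b_1b_2^2-a_2b_2b_1^2=b_1b_2(\xi-\eta)$. Now multiply by $D[a,b]$ and absorb the factors from $U$ into it: $(\xi-\eta)(\xi+\eta)=D[a^2,b^2]$ and $(\xi-\eta)a_1a_2=a_1^2a_2b_2-a_2^2a_1b_1=D[a^2,ab]$. The result is
\[D[a,b]\,D[a^3,b^3]=D[a^2,b^2]\,D[a^2,b^2]-D[a^2,ab]\,D[ab,b^2].\]
The two products on the right are the images of the minors $z_0z_4-z_2^2$ (rows and columns $a^2,b^2$) and $z_1z_3-z_2^2$ (rows $a^2,ab$, columns $ab,b^2$) of $C_2$. Since $\varphi$ is injective, this is the identity \eqref{eq:hankel}. The only step that required an idea was $D[a^3,b^3]\in UA_2$.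

\section{Coefficients of a product of linear forms}\label{sec:key}

We want to write $F\in A_{s+1}$ as $\sum_i f_ig_i$ with $f_i\in U$ and $g_i\in A_s$. The requirement that the $g_i$ be alternating costs nothing, since one can apply $\operatorname{Alt}$ to any expression with $g_i\in R_s$. So the problem is membership in the ideal generated by $U$, and we need a good description of its generators.

Let $u=(u_1,\dots,u_n)$ be new variables and put
\[L_p(u)=\sum_{r=1}^n u_rx_{p,r},\qquad P_j(u)=\prod_{p=1}^jL_p(u)\qquad(1\le j\le k).\]
Let $J_j\subseteq R$ be the ideal generated by the coefficients of $P_j$ as a polynomial in $u$. The coefficient of $u_{r_1}\cdots u_{r_k}$ in $P_k$ is the sum of the monomials in the $\mathfrak S_k$-orbit of $x_{1,r_1}\cdots x_{k,r_k}$. These orbit sums form a basis of $U$, so $J_k$ is the ideal generated by $U$. Let $\mathfrak m_p=(x_{p,1},\dots,x_{p,n})$.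

The product form of $P_k$ shows what to expect. Over an algebraically closed field, $J_k$ vanishes at $(q_1,\dots,q_k)$ if and only if a product of $k$ linear forms in $K[u]$ is zero, that is, if and only if some $q_p=0$. The ideal $\mathfrak m_1\cdots\mathfrak m_k$ has the same zero set, so by the Nullstellensatz $J_k$ contains some power $(\mathfrak m_1\cdots\mathfrak m_k)^N$. Theorem \ref{thm:step} needs the exponent $N=k$, and for this we argue by induction on the number of factors, comparing $J_j$ with $J_{j-1}$.

The relation $P_j=L_jP_{j-1}$ expresses each coefficient of $P_j$ through up to $n$ coefficients of $P_{j-1}$. On a line $u=v+Tw$ it becomes a two-term recursion. For $j=2$, the coefficients of $T^0$ and $T^1$ in $P_2(v+Tw)$ are the two brackets in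
\[L_2(v)^2L_1(w)=L_2(v)\big[L_1(v)L_2(w)+L_1(w)L_2(v)\big]-L_2(w)\big[L_1(v)L_2(v)\big].\]
Comparing coefficients in $v$ and $w$ gives $\mathfrak m_1\mathfrak m_2^2\subseteq J_2$. For $k=2$ the square cannot be omitted: $J_2\cap R_1=U$ consists of symmetric elements, while $x_{1,1}x_{2,2}\in\mathfrak m_1\mathfrak m_2$ is not symmetric.

\begin{proposition}\label{prop:key}
For $1\le j\le k$ one has $\mathfrak m_1\mathfrak m_2^2\cdots\mathfrak m_j^j\subseteq J_j$.
\end{proposition}

\begin{proof}
For $j=1$ we have $J_1=\mathfrak m_1$. By induction it suffices to show that $\mathfrak m_j^jJ_{j-1}\subseteq J_j$ for $2\le j\le k$.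

Let $v=(v_1,\dots,v_n)$, $w=(w_1,\dots,w_n)$ and $T$ be new variables. Let $J_j[v,w]$ be the ideal of $R[v,w]$ that consists of the polynomials in $v,w$ with all coefficients in $J_j$, and let $\equiv$ denote congruence modulo it. Write
\[P_{j-1}(v+Tw)=\sum_{i=0}^{j-1}g_iT^i,\qquad P_j(v+Tw)=\sum_{i=0}^{j}h_iT^i,\qquad g_i,h_i\in R[v,w].\]
If $P_j(u)=\sum_\nu c'_\nu u^\nu$, then $h_i$ is the sum of the $c'_\nu\in J_j$ times the coefficients of $T^i$ in $(v+Tw)^\nu\in K[v,w,T]$; so $h_i\equiv0$ for all $i$. Since $P_{j-1}$ is homogeneous of degree $j-1$ in $u$, the top coefficient is $g_{j-1}=P_{j-1}(w)$. From $P_j(v+Tw)=(L_j(v)+TL_j(w))\,P_{j-1}(v+Tw)$ we obtain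
\[h_0=L_j(v)g_0,\qquad h_i=L_j(v)g_i+L_j(w)g_{i-1}\quad(1\le i\le j-1).\]
We claim that $L_j(v)^{i+1}g_i\equiv0$ for $0\le i\le j-1$. For $i=0$ this is $h_0\equiv0$. For $i\ge1$,
\[L_j(v)^{i+1}g_i=L_j(v)^ih_i-L_j(w)\,L_j(v)^ig_{i-1}\equiv0\]
by induction on $i$. Each step of the recursion costs one factor $L_j(v)$, and this is the origin of the exponent $j$: the case $i=j-1$ says that
\[L_j(v)^j\,P_{j-1}(w)\in J_j[v,w].\]
Write $P_{j-1}(w)=\sum_\nu c_\nu w^\nu$. For $|\mu|=j$, the coefficient of $v^\mu w^\nu$ on the left is $\frac{j!}{\mu_1!\cdots\mu_n!}\,x_j^\mu\,c_\nu$, by the multinomial theorem. The multinomial coefficient divides $j!$, which divides $k!$, so it is invertible in $K$, and $x_j^\mu c_\nu\in J_j$. The $x_j^\mu$ generate $\mathfrak m_j^j$ and the $c_\nu$ generate $J_{j-1}$.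
\end{proof}

\begin{proposition}\label{prop:UA}
For all $s\ge k-1$ one has $A_{s+1}=UA_s$.
\end{proposition}

\begin{proof}
By \eqref{eq:easy} it suffices to show that every $F\in A_{s+1}$ lies in $UA_s$. A monomial in $R_{s+1}$ has degree $s+1\ge k\ge p$ in $x_p$ for every $p$, so it lies in $\mathfrak m_1\mathfrak m_2^2\cdots\mathfrak m_k^k$. By Proposition \ref{prop:key}, $F\in J_k$, say $F=\sum_if_ig_i'$ with $f_i\in U$ and $g_i'\in R$. Since $f_i\in R_1$, the component of multidegree $(s+1,\dots,s+1)$ of this equation is $F=\sum_if_ig_i$, where $g_i\in R_s$ is the component of $g_i'$ of multidegree $(s,\dots,s)$. The $f_i$ are symmetric, so $F=\operatorname{Alt}(F)=\sum_if_i\operatorname{Alt}(g_i)\in UA_s$.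
\end{proof}

\section{The one-step inclusion}\label{sec:proof}

\begin{proof}[Proof of Theorem \ref{thm:step}]
Let $1\le t\le d-k+1$ and $s=d-t$, so that $s\ge k-1$. By Proposition \ref{prop:UA} and \eqref{eq:easy},
\[A_{t-1}A_{s+1}=A_{t-1}(UA_s)=(UA_{t-1})A_s\subseteq A_tA_s .\]
Corollary \ref{cor:dict} gives $I_k(t-1)\subseteq I_k(t)$.
\end{proof}

The hypothesis $t\le d-k+1$ enters only as the condition $s\ge k-1$ of Proposition \ref{prop:UA}. No lower bound on $t$ is needed, because the first factor is handled by \eqref{eq:easy}, which holds in every degree.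

\begin{remark}
Let $d\ge 2k-2$ and $k-1\le t\le d-k+1$. Iterating Proposition \ref{prop:UA} gives $A_e=U^{e-k+1}A_{k-1}$ for $e\ge k-1$, where $U^0=K$. With $e=t$ and $e=d-t$, Lemma \ref{lem:image} describes the common ideal of Theorem \ref{thm:main} in a form that does not involve $t$:
\[\varphi(I_k(t)\cap S_k)=U^{\,d-2k+2}A_{k-1}A_{k-1}.\]
\end{remark}

\begin{remark}
The invertibility of $k!$ is used to define $\operatorname{Alt}$, in Lemma \ref{lem:inj}, and at the end of the proof of Proposition \ref{prop:key}. If $k!=0$ in $K$, then $\varphi(z_\gamma^k)=k!\,x_1^\gamma\cdots x_k^\gamma=0$ and Lemma \ref{lem:inj} fails. Proposition \ref{prop:key} can fail as well. Take $k=2$, $n=3$, $\operatorname{char}K=2$ and $x_p=(a_p,b_p,c_p)$. The generators of $J_2$ are homogeneous in $x_1$, in $x_2$, and in each of the letters $a,b,c$. The part of $J_2$ of degree $1$ in $x_1$, degree $2$ in $x_2$ and degree $1$ in each letter is spanned by $c_2(a_1b_2+a_2b_1)$, $b_2(a_1c_2+a_2c_1)$ and $a_2(b_1c_2+b_2c_1)$. In each of these the sum of the coefficients is $2=0$, so $a_1b_2c_2\in\mathfrak m_1\mathfrak m_2^2$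 does not lie in $J_2$.
\end{remark}

\section{Strict inclusions}\label{sec:strict}

To separate $I_k(t-1)$ from $I_k(t)$ we look for a point $z(Z)$ at which $C_{t-1}$ has rank less than $k$ and $C_t$ has rank $k$. Choosing points requires an infinite field, and we first reduce to that case.

Let $K'$ be an infinite field containing $K$ and let $S'=K'\otimes_KS$. The minors of $C_t$ are the same polynomials over $K$ and over $K'$, so the ideal over $K'$ is $I_k(t)S'$. Let $I,I'$ be ideals of $S$ with $\sqrt I\subseteq\sqrt{I'}$. Since $I$ is finitely generated, $I^N\subseteq I'$ for some $N$; then $(IS')^N\subseteq I'S'$, and $\sqrt{IS'}\subseteq\sqrt{I'S'}$. Hence, if two of our ideals have different radicals over $K'$, they have different radicals over $K$. We also recall that over an infinite field a nonzero polynomial in $n$ variables takes a nonzero value at some point of $K^n$.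

By \eqref{eq:factor} we need $k$ points with $\operatorname{rank}E_{t-1}(Z)<k$ and $\operatorname{rank}E_t(Z)=k$. Placing all points in a plane, as in Section \ref{sec:intro}, lowers the rank in degree $t$ too when $t<k-1$. Exactly $t+1$ points in a plane are dependent in degree $t-1$ and independent in degree $t$, and the other points are chosen so as to keep the independence.

\begin{lemma}\label{lem:points}
Let $K$ be infinite, $1\le t\le k-1$ and $N_t\ge k$. There is a $k$-tuple $Z=(q_1,\dots,q_k)$ of vectors in $K^n$ with $\operatorname{rank}E_{t-1}(Z)\le k-1$ and $\operatorname{rank}E_e(Z)=k$ for all $e\ge t$.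
\end{lemma}

\begin{proof}
Note that $t+1\le k$. For $1\le i\le t+1$ let $q_i=(1,c_i,0,\dots,0)$ with distinct $c_i\in K$. In degree $t$, the columns of the monomials $X_1^{t-l}X_2^l$, $0\le l\le t$, form the Vandermonde matrix $(c_i^{\,l})$, so these $t+1$ rows are independent. In degree $t-1$ the same rows vanish outside the $t$ columns of monomials in $X_1,X_2$, so they span a space of dimension at most $t$.

Suppose that $q_1,\dots,q_i$ are chosen with $t+1\le i<k$ and with independent rows in degree $t$. Since $i<N_t$, there is a nonzero form $f$ of degree $t$ that vanishes at $q_1,\dots,q_i$. Choose $q_{i+1}$ with $f(q_{i+1})\ne0$. Pairing a row with the coefficient vector of $f$ gives the value of $f$ at the point, which is $0$ for the first $i$ rows and nonzero for the new one; so the new row is independent of the others. In the end $\operatorname{rank}E_t(Z)=k$, while $\operatorname{rank}E_{t-1}(Z)\le t+(k-t-1)=k-1$.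

Let $e\ge t$ and fix $p$. By \eqref{eq:separate} there is a form $f_p$ of degree $t$ that vanishes at all $q_{p'}$ with $p'\ne p$ but not at $q_p$. As $t\ge1$, we have $q_p\neq0$, so some coordinate $X_r$ is nonzero at $q_p$. The forms $X_r^{e-t}f_p$ satisfy the condition in \eqref{eq:separate} in degree $e$.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:strict}]
We use that $N_{e-1}\le N_e$ (multiply monomials by $X_1$) and that $N_{k-1}\ge k$ (count the monomials in $X_1,X_2$).

(a) If $N_t<k$, then $C_{t-1}$ and $C_t$ have fewer than $k$ rows, and both ideals are $0$. Let $N_t\ge k$. To show that the radicals differ we may assume that $K$ is infinite. Take $Z$ as in Lemma \ref{lem:points}. By \eqref{eq:factor}, $C_{t-1}(z(Z))$ has rank at most $\operatorname{rank}E_{t-1}(Z)\le k-1$. Since $d-t\ge k-1\ge t$, both $E_t(Z)$ and $E_{d-t}(Z)$ have rank $k$, so $C_t(z(Z))$ has rank $k$. Thus $I_k(t-1)$ and its radical vanish at $z(Z)$, while some $k\times k$ minor of $C_t$ does not.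

(b) First, $I_k(t)=I_k(m(t))$. Indeed, put $t'=\min(t,d-t)$, so $I_k(t)=I_k(t')$ by \eqref{eq:transpose} and $t'\le d/2\le d-k+1$. If $t'\le k-1$ then $t'=m(t)$, and otherwise $I_k(t')=I_k(k-1)=I_k(m(t))$ by Theorem \ref{thm:main}. It remains to compare $I_k(i)$ and $I_k(j)$ for $0\le i<j\le k-1$. Theorem \ref{thm:step} gives $I_k(i)\subseteq I_k(i+1)\subseteq\dots\subseteq I_k(j)$. If $N_j\ge k$, the last inclusion is strict by (a), so $I_k(i)\neq I_k(j)$. If $N_j<k$, then also $N_i<k$ and both ideals are $0$. So $I_k(i)=I_k(j)$ if and only if both $N_i<k$ and $N_j<k$, which is the classification. Finally, $m(k-1)=k-1$ and $N_{k-1}\ge k$, so $I_k(t)=I_k(k-1)$ if and only if $m(t)=k-1$, that is, $t\ge k-1$ and $d-t\ge k-1$.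
\end{proof}

The same points show that Proposition \ref{prop:UA} is sharp.

\begin{proposition}\label{prop:sharp}
For $s\ge0$ one has $A_{s+1}=UA_s$ if and only if $s\ge k-1$ or $A_{s+1}=0$.
\end{proposition}

\begin{proof}
If $s\ge k-1$ use Proposition \ref{prop:UA}, and if $A_{s+1}=0$ use \eqref{eq:easy}. Let $s+1\le k-1$ and $A_{s+1}\neq0$, so that $N_{s+1}\ge k$. Both $A_{s+1}$ and $UA_s$ are spanned by polynomials with coefficients in the prime field, and the dimension of such a span does not change when $K$ is enlarged; so we may assume that $K$ is infinite. Take $Z$ as in Lemma \ref{lem:points} with $t=s+1$. The values at $Z$ of the $D_\alpha\in A_e$ are $0$ or, up to sign, the $k\times k$ minors of $E_e(Z)$. Hence $A_s$ and $UA_s$ vanish at $Z$, while some element of $A_{s+1}$ does not.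
\end{proof}

In particular $(\mathfrak m_1\cdots\mathfrak m_k)^{k-1}\not\subseteq J_k$: otherwise the proof of Proposition \ref{prop:UA} would give $A_{k-1}=UA_{k-2}$, although $A_{k-1}\ne0$. So $N=k$ is the smallest exponent with $(\mathfrak m_1\cdots\mathfrak m_k)^N\subseteq J_k$.

\section{A quartic in thirteen variables}\label{sec:quartic}

By \eqref{eq:partials}, Proposition \ref{prop:quartic} follows from a quartic whose first partial derivatives span a larger space than its second partial derivatives. We use Stanley's example. The quartic is linear in ten of its variables, which contribute ten first derivatives but only derivatives in the other three variables at the second order.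

\begin{proof}[Proof of Proposition \ref{prop:quartic}]
Name the variables $X_1,X_2,X_3,Y_1,\dots,Y_{10}$, let $M_1,\dots,M_{10}$ be the cubic monomials in $X_1,X_2,X_3$, and put $F=\sum_{i=1}^{10}Y_iM_i$.

The first derivatives are $\partial_{Y_i}F=M_i$ and $\partial_{X_j}F=\sum_iY_i\,\partial_{X_j}M_i$. Suppose that $\sum_ib_i\,\partial_{Y_i}F+\sum_jc_j\,\partial_{X_j}F=0$ with $b_i,c_j\in K$. The part of degree $0$ in the $Y_i$ is $\sum_ib_iM_i$, so all $b_i=0$. The coefficient of $Y_i$ is $\sum_jc_j\,\partial_{X_j}M_i$, and for $M_i=X_j^3$ it equals $3c_jX_j^2$, so all $c_j=0$. The $13$ first derivatives are independent, and $\operatorname{rank}C_1(F)=13$.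

The second derivatives are of three kinds. The $\partial_{Y_i}\partial_{Y_l}F$ are $0$. The $\partial_{Y_i}\partial_{X_j}F=\partial_{X_j}M_i$ lie in the $6$-dimensional space of quadrics in $X_1,X_2,X_3$. The $\partial_{X_j}\partial_{X_l}F$ with $j\le l$ are $6$ in number. Hence $\operatorname{rank}C_2(F)\le12$.

All $13\times13$ minors of $C_2$ vanish at $F$ and some $13\times13$ minor of $C_1$ does not, so $I_{13}(1)\not\subseteq I_{13}(2)$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Raicu}
Claudiu Raicu, \emph{$3\times3$ Minors of Catalecticants}, arXiv:1011.1564 (2010).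

\end{thebibliography}
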